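\title{Noether numbers, stabilizers of vectors, and characteristic cyclic subgroups}

\begin{abstract}
Let $\beta(G)$ be the Noether number of a finite group $G$ over a field of characteristic zero or coprime to $|G|$, and let $n(G)=|G|/\beta(G)$. We prove that every finite group $G$ has a characteristic cyclic subgroup of index at most $n(G)^{84}$. This answers a question posed by Heged\H{u}s, Mar\'oti and Pyber. The main tool is the bound $\beta(G)\le 1+d(G)\ln|G|$, where $d(G)$ is the least number such that every irreducible $G$-module over the algebraic closure contains a nonzero vector whose orbit has at most $d(G)$ elements. It gives $\beta(A_k)\le (k!)^{1/2+o(1)}$.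
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group and $F$ a field whose characteristic is $0$ or coprime to $|G|$. For a finite dimensional $FG$-module $V$, the group $G$ acts on the polynomial algebra $F[V]=\operatorname{Sym}(V^*)$ by graded algebra automorphisms. Let $\beta(G,V)$ be the largest degree of an element in a minimal homogeneous generating system of the invariant algebra $F[V]^G$. The \emph{Noether number} $\beta(G)$ is the largest value of $\beta(G,V)$ as $V$ ranges over the finite dimensional $FG$-modules. It depends only on the characteristic of $F$ (see Section~\ref{sec:cover}). Two basic facts, due to Noether, Fleischmann, Fogarty and Schmid, are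
\begin{equation}\label{eq:basic}
\beta(G)\le |G|,\qquad \beta(G)\ge\beta(H)\quad\text{for every subgroup } H\le G .
\end{equation}
The \emph{Noether index} $n(G)=|G|/\beta(G)\ge1$ measures how far the first inequality is from equality.

Let $C$ be cyclic of order $m$, and let a generator multiply a variable $x$ by a primitive $m$th root of unity. Then $F[x]^C=F[x^m]$, so $\beta(C)=m$ and $n(C)=1$. The second inequality in \eqref{eq:basic} now gives
\begin{equation}\label{eq:cyclic}
n(G)\le |G:C|\qquad\text{for every cyclic subgroup } C\le G .
\end{equation}
A group with a large cyclic subgroup therefore has small Noether index, and it is natural to ask for a converse: if $n(G)$ is small, must $G$ have a large cyclic subgroup, preferably a characteristic one? The simplest noncyclic groups show what to expect. For $G=C_p\times C_p$ we shall see in Section~\ref{sec:abelian} that $p^2/(1+2p\ln p)\le n(G)<p$, while the only characteristic cyclic subgroup is trivial, of index $p^2$. The index is bounded by a power of $n(G)$ when $p$ is large, and the exponent exceeds $2$. The following results are due to Heged\H{u}s, Mar\'oti and Pyber.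

\begin{theorem}[\cite{HMP}]\label{thm:HMP}
Let $G$ be a finite group.
\begin{enumerate}
\item[(i)] $G$ has a characteristic cyclic subgroup of index at most $n(G)^{10\log_2\kappa}$, where $\kappa$ is the maximum of $2^{10}$ and the largest degree of a nonabelian alternating composition factor of $G$, if such a factor exists.
\item[(ii)] If $G$ is solvable, it has a characteristic cyclic subgroup of index at most $n(G)^{10}$.
\item[(iii)] If $G$ is nonsolvable, then $n(G)>2.7$, and $G$ has a characteristic cyclic subgroup of index at most $n(G)^{100+10\log_2\log_2 n(G)}$.
\item[(iv)] If $G$ is a simple group of Lie type or a sporadic simple group, then $\beta(G)\le|G|^{39/40}$.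
\end{enumerate}
\end{theorem}

The question below is posed in \cite{HMP}.

\medskip
\noindent\textbf{Question.} \emph{Is there an absolute constant $c>0$ such that every finite group $G$ has a characteristic cyclic subgroup of index at most $n(G)^c$, where $n(G)$ is computed over any field of characteristic $0$ or coprime to $|G|$?}
\medskip

By Theorem~\ref{thm:HMP}(i), the exponent $100$ suffices unless $G$ has an alternating composition factor of degree greater than $2^{10}$. So the test case is $G=A_k$. Its only characteristic cyclic subgroup is trivial, and a positive answer contains the inequality $\beta(A_k)\le|A_k|^{1-1/c}$. Part (iv) says that the other nonabelian simple groups satisfy this with $c=40$, which suggests that the answer is yes. The evident approach to $A_k$ falls short, however. The Noether index of a group is at least that of any subgroup (Lemma~\ref{lem:sub}), and $A_k$ contains an elementary abelian $2$-group of rank about $k/2$. This gives $n(A_k)\ge 2^{k/2-o(k)}$, whereas $|A_k|=e^{(1+o(1))k\ln k}$, so the exponent obtained in this way grows like $\log k$. We show that the answer is yes. Recall that the \emph{solvable radical}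 of $G$ is its largest solvable normal subgroup.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group with solvable radical $N$.
\begin{enumerate}
\item[(a)] $G$ has a characteristic cyclic subgroup of index at most $n(G)^{210}$.
\item[(b)] The exponent $210$ may be replaced by $84$. More precisely, $|G/N|\le n(G/N)^{84}$, and $G$ has a characteristic cyclic subgroup of index at most $n(N)^{10}\,n(G/N)^{84}$.
\end{enumerate}
\end{theorem}

We state both parts because they rest on different inputs: from Theorem~\ref{thm:HMP}, part (a) uses only (i) and (ii), and part (b) uses (ii) and (iv). Together with \eqref{eq:cyclic}, the theorem shows that the least index of a characteristic cyclic subgroup lies between $n(G)$ and $n(G)^{84}$, so the two quantities are polynomially equivalent.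

The new ingredient is an upper bound for $\beta(G)$ in terms of stabilizers of vectors. Let $\overline F$ be an algebraic closure of $F$ and put
\[
d(G)=\max_W\ \min_{0\ne y\in W}|G:G_y| ,
\]
where $W$ runs over the irreducible $\overline FG$-modules and $G_y$ is the stabilizer of the vector $y$. Thus every irreducible module contains a nonzero vector with an orbit of at most $d(G)$ elements.

\begin{theorem}\label{thm:stab}
If $d\ge d(G)$ is real and $D\ge1$ is an integer with $|G|(1-1/d)^D<1$, then $\beta(G)\le D$. In particular, $\beta(G)\le 1+d(G)\ln|G|$.
\end{theorem}

For a cyclic group of order $m$ a faithful character gives $d(G)=m$, and the bound is weaker than \eqref{eq:basic}. For symmetric and alternating groups, Young subgroups provide large stabilizers.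

\begin{theorem}\label{thm:sym}
Let the characteristic of $F$ be $0$ or coprime to $k!$, and put $\delta_k=(k!)^{1/2}e^k(1+\ln k)^{k/2}$. Then $d(A_k)\le\delta_k$ for $k\ge5$, and $d(S_k)\le2\delta_k$. Hence $\beta(A_k)\le1+\delta_k\ln|A_k|$ and $\beta(S_k)\le 1+2\delta_k\ln k!$, and both bounds are of the form $(k!)^{1/2+o(1)}$. If $k\ge1025$, then $n(A_k)\ge|A_k|^{1/7}$.
\end{theorem}

The last result records the limits of these statements.

\begin{theorem}\label{thm:limits}
\begin{enumerate}
\item[(a)] Every constant $c$ with the property in the Question satisfies $c\ge\ln4/\ln(4/3)>4.8$. No exponent $c\le2$ works, even if only groups with $n(G)$ large are considered.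
\item[(b)] Theorem~\ref{thm:stab} is sharp for $G=C_2^r$: the least $D$ that it admits is $r+1$, and $\beta(C_2^r)=r+1$.
\item[(c)] $d(S_k)=(k!)^{1/2+o(1)}$, so the exponent $1/2$ is the best that Theorem~\ref{thm:stab} can give for $S_k$.
\end{enumerate}
\end{theorem}

Throughout, the field $F$ is fixed and a finite group is called \emph{admissible} if the characteristic of $F$ is $0$ or coprime to its order. Subgroups and quotients of admissible groups are admissible, and all groups below are assumed to be admissible.

\section{Invariants of large degree and coverings of the group}\label{sec:cover}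

\subsection*{Three standard facts}
Write $R=F[V]$. Let $R_+$ be the ideal of polynomials without constant term, $R^G_+=R_+\cap R^G$, and $(R^G_+)^2$ the span of all products of two elements of $R_+^G$.

\emph{Indecomposable invariants.} By induction on the degree, homogeneous invariants of positive degree generate the algebra $R^G$ if and only if their images span $R^G_+/(R^G_+)^2$. Hence $\beta(G,V)$ is the largest degree of a homogeneous element of $R^G_+$ that does not lie in $(R^G_+)^2$. We call such an element \emph{indecomposable}.

\emph{The Reynolds operator.} The map $\rho=\frac1{|G|}\sum_{g\in G}g$ is a linear, degree preserving projection of $R$ onto $R^G$, and $\rho(ft)=\rho(f)t$ for $f\in R$ and $t\in R^G$. If $\varphi\colon R_1\to R_2$ is a surjective $G$-equivariant homomorphism of algebras, then $\varphi(R_1^G)=R_2^G$: an invariant $f_2=\varphi(f_1)$ equals $\rho(f_2)=\varphi(\rho(f_1))$.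

\emph{Change of field.} Let $E\supseteq F$ be a field and $V_E=E\otimes_F V$. In each degree the invariants are the solutions of a linear system over $F$, so $E[V_E]^G=E\otimes_F F[V]^G$ and $\beta(G,V_E)=\beta(G,V)$. Conversely, by Maschke's theorem every $EG$-module $W$ is a submodule of some $(EG)^m=((FG)^m)_E$. Restriction of polynomials to $W$ is a graded equivariant surjection, so generators of the invariants of $(EG)^m$ restrict to generators of $E[W]^G$, and $\beta(G,W)\le\beta(G,(FG)^m)$. Thus $\beta(G)$ is the same over $E$ and over $F$, and comparison with the prime field shows that it depends only on the characteristic. From now on $F$ is algebraically closed.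

\subsection*{The covering lemma}
Since $R^G=\rho(R)$ and $R$ is spanned by monomials, an upper bound $\beta(G)\le D$ follows once $\rho(\text{monomial})\in(R^G_+)^2$ for all monomials of degree greater than $D$. For a power of one variable $x$ with orbit $\{z_1,\dots,z_D\}$ the reason is familiar: $\prod_i(x-z_i)=0$, the elementary symmetric polynomials in the $z_i$ are invariant, and so $x^D$ lies in the ideal generated by $R^G_+$. A general monomial mixes many variables, and $V$ may contain arbitrarily many copies of each irreducible module. The next lemma replaces the orbit polynomial by one vanishing product for each group element; invariant coefficients appear after summation over the group. Write $[D]=\{1,\dots,D\}$.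

\begin{lemma}\label{lem:cover}
Let $f_1,\dots,f_D,f_1',\dots,f_D'\in R_+$, and suppose that for every $g\in G$ there is an $i$ with $gf_i'=f_i$. Then $\rho(f_0f_1\cdots f_D)\in(R^G_+)^2$ for every $f_0\in R_+$.
\end{lemma}

\begin{proof}
By hypothesis $\prod_{i=1}^D(f_i-gf_i')=0$ for every $g\in G$. For $S\subseteq[D]$ put $f_S=\prod_{i\in S}f_i$ and $t_S=\sum_{g\in G}g\bigl(\prod_{i\in S}f'_i\bigr)$. Expand the product and sum over $g$. The term with $S=\emptyset$ contributes $|G|f_1\cdots f_D$, so
\[
|G|\,f_1\cdots f_D=-\sum_{\emptyset\ne S\subseteq[D]}(-1)^{|S|}f_{[D]\setminus S}\,t_S ,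
\]
and $t_S\in R^G_+$ for $S\ne\emptyset$. Multiply by $f_0$, apply $\rho$ and divide by $|G|$. This writes $\rho(f_0f_1\cdots f_D)$ as a linear combination of the products $\rho(f_0f_{[D]\setminus S})\,t_S$, and both factors lie in $R^G_+$.
\end{proof}

The factor $f_0$ is needed for the term $S=[D]$, which otherwise would be a single invariant: for the cyclic group of order $m$, the invariant $x^m$ is indecomposable although $x$ has an orbit of size $m$.

The hypothesis says that the sets $\{g\in G: gf_i'=f_i\}$ cover $G$. Let $x_1,\dots,x_{|G|}$ be any variables, list $G=\{g_1,\dots,g_{|G|}\}$ and take $f_i=x_i$, $f_i'=g_i^{-1}x_i$. The $i$th set contains $g_i$, so the lemma applies with $D=|G|$ and gives $\beta(G)\le|G|$. This covers $G$ one point at a time. To use fewer sets we need larger ones. If $x=ay$ and $z=by$ with $a,b\in G$ and $y\in V^*$, then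
\begin{equation}\label{eq:translate}
\{g\in G: gz=x\}=\{g\in G: gb\in aG_y\}=aG_y\,b^{-1},
\end{equation}
a set of $|G_y|$ elements. The basis of $V^*$ is ours to choose, so we choose it to consist of vectors with large stabilizers; this is what $d(G)$ measures. The element $a$ is dictated by the monomial, but $b$ is free, so each set may be translated on the right at will. A good translate exists by averaging. For subsets $U,A\subseteq G$, each pair $(u,\alpha)\in U\times A$ satisfies $u=\alpha b^{-1}$ for exactly one $b\in G$. Hence $\sum_{b}|U\cap Ab^{-1}|=|U||A|$, and
\begin{equation}\label{eq:average}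
|U\cap Ab^{-1}|\ge|U|\,|A|/|G|\qquad\text{for some } b\in G .
\end{equation}

\begin{example}\label{ex:S3}
Let $G=S_3=\langle\sigma,\tau\rangle$ with $\sigma$ of order $3$ and $\tau$ of order $2$, and let $\omega\in F$ be a primitive cube root of unity. The irreducible modules are the trivial module, the sign module, and $W=\langle v,w\rangle$ with $\sigma v=\omega v$, $\sigma w=\omega^{-1}w$, $\tau v=w$, $\tau w=v$. The eigenvector $v$ is a poor variable, since its orbit has six elements. The vector $y=v+w$ is fixed by $\tau$, and $y$, $\sigma y=\omega v+\omega^{-1}w$ form a basis of $W$. No nonzero vector of $W$ is fixed by $\sigma$, so $d(S_3)=3$.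

Let $V$ be any module. Use the basis $y,\sigma y$ in each copy of $W$ in $V^*$. Then every variable has a stabilizer of order at least $2$. Given four variables $x_1,\dots,x_4$, choose $z_1,\dots,z_4$ in turn. By \eqref{eq:translate} and \eqref{eq:average}, each $z_i$ can be chosen so that the set $\{g:gz_i=x_i\}$ contains at least one third of the elements not yet covered. One third of $6,4,2,1$, rounded up, is $2,2,1,1$, so the number of uncovered elements is at most $4,2,1,0$ after the four steps. Lemma~\ref{lem:cover} gives $\rho(ux_1x_2x_3x_4)\in(R^G_+)^2$ for every monomial $u\neq1$, and $\beta(S_3)\le4$.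

This is the true value. Let $V^*=W\oplus\langle z\rangle$ with $G$ acting on $z$ by the sign. An invariant of degree $1$ in $z$ is $zq$ with $q\in F[v,w]$, $\sigma q=q$, $\tau q=-q$. The $\sigma$-invariants of degree at most $2$ are spanned by $1$ and $vw$, which $\tau$ fixes, so there is no nonzero such $q$ of degree at most $2$. An element of $(R^G_+)^2$ of degree $4$ and of degree $1$ in $z$ is a sum of products with a factor $zq$, $\deg q\le2$, so it is zero. Thus the invariant $z(v^3-w^3)$ is indecomposable.
\end{example}

The general proof is the same, except that it does not round. For $S_3$ it gives $5$, because $6(2/3)^5<1<6(2/3)^4$.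

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
Let $V$ be an $FG$-module. By Maschke's theorem $V^*=\bigoplus_jW_j$ with each $W_j$ irreducible. Choose $0\ne y_j\in W_j$ with stabilizer $\Sigma_j$ of index at most $d$. The span of the orbit $Gy_j$ is a nonzero submodule, so it is $W_j$, and the orbit contains a basis of $W_j$. The union $X$ of these bases is a basis of $V^*$, and $R$ is the polynomial ring in $X$.

Let $x_1,\dots,x_D\in X$, repetitions allowed, say $x_i=a_iy_{j(i)}$ with $a_i\in G$, and put $A_i=a_i\Sigma_{j(i)}$, so that $|A_i|\ge|G|/d$. Put $U_0=G$. Given $U_{i-1}$, use \eqref{eq:average} to choose $b_i\in G$ with $|U_{i-1}\cap A_ib_i^{-1}|\ge|U_{i-1}|/d$, and put $U_i=U_{i-1}\setminus A_ib_i^{-1}$. Then $|U_D|\le|G|(1-1/d)^D<1$, so $U_D=\emptyset$ and the sets $A_ib_i^{-1}$ cover $G$. By \eqref{eq:translate}, with $z_i=b_iy_{j(i)}$, every $g\in G$ satisfies $gz_i=x_i$ for some $i$. Lemma~\ref{lem:cover} shows that $\rho(u\,x_1\cdots x_D)\in(R^G_+)^2$ for every monomial $u\ne1$.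

A homogeneous invariant $f$ of degree greater than $D$ is a linear combination of monomials $u\,x_1\cdots x_D$ with $x_i\in X$ and $u\ne1$. Hence $f=\rho(f)\in(R^G_+)^2$, and $\beta(G,V)\le D$.

For the last claim take $d=d(G)$ and $D=\lfloor d\ln|G|\rfloor+1>d\ln|G|$. Then $(1-1/d)^D\le e^{-D/d}<1/|G|$.
\end{proof}

The hypothesis on the characteristic was used to decompose $V^*$ and to divide by $|G|$. Irreducibility of $W_j$ was used only to make a single short orbit span $W_j$.

\section{Subgroups and quotients}\label{sec:sub}

To pass between a group and its sections we need two known inequalities; the second is due to Schmid. The first is another application of Lemma~\ref{lem:cover}, in which $G$ is covered by the right cosets of a subgroup.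

\begin{lemma}\label{lem:sub}
\begin{enumerate}
\item[(a)] If $H\le G$, then $\beta(G)\le|G:H|\,\beta(H)$; equivalently, $n(G)\ge n(H)$.
\item[(b)] If $N\trianglelefteq G$, then $\beta(G)\le\beta(N)\beta(G/N)$; equivalently, $n(G)\ge n(N)\,n(G/N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $V$ be an $FG$-module and $R=F[V]$.

(a) Let $s=|G:H|$ and $G=\bigcup_{i=1}^sHg_i$. Let $f_0,\dots,f_s\in R^H_+$ and put $f_i'=g_i^{-1}f_i$ for $1\le i\le s$. If $g\in Hg_i$, then $gg_i^{-1}\in H$ and $gf_i'=f_i$. Lemma~\ref{lem:cover} gives $\rho(f_0f_1\cdots f_s)\in(R_+^G)^2$. A homogeneous $f\in R^G\subseteq R^H$ of degree greater than $s\beta(H)$ is a linear combination of products of homogeneous generators of $R^H$ of degrees between $1$ and $\beta(H)$. Each product of the degree of $f$ has at least $s+1$ factors, so it can be grouped as $f_0f_1\cdots f_s$. Hence $f=\rho(f)\in(R^G_+)^2$.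

(b) We take invariants in two stages, $R^G=(R^N)^{G/N}$. The algebra $R^N$ is not a polynomial ring, so we write it as a quotient of one. Let $b=\beta(N)$ and $M=\bigoplus_{i=1}^b(R^N)_i$, a finite dimensional graded $F[G/N]$-module. The natural map $\varphi\colon\operatorname{Sym}(M)\to R^N$ is $G/N$-equivariant, and it is surjective because $M$ generates $R^N$. So $\varphi$ maps $\operatorname{Sym}(M)^{G/N}$ onto $R^G$. The algebra $\operatorname{Sym}(M)=F[M^*]$ has two gradings preserved by $G/N$: the usual degree, and the weight that extends the grading of $M$. Its invariants are generated by those of degree at most $\beta(G/N)$, and we may split these into components that are homogeneous for both gradings. An element of degree $j$ has weight at most $bj$, and $\varphi$ turns weight into degree in $R$. Thus $R^G$ is generated in degrees at most $b\,\beta(G/N)$.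
\end{proof}

\section{Elementary abelian groups}\label{sec:abelian}

Let $G$ be abelian. Then $V^*$ has a basis $x_1,\dots,x_m$ with $gx_i=\chi_i(g)x_i$ for characters $\chi_i\colon G\to F^\times$. Every monomial is an eigenvector, so $R^G$ is spanned by the invariant monomials and $(R^G_+)^2$ by the products of two nonconstant invariant monomials. Since monomials are linearly independent, an invariant monomial is indecomposable exactly when no proper nonconstant divisor of it is invariant. Write the character group additively. A \emph{minimal zero-sum sequence} is a finite sequence of characters, repetitions allowed, whose sum is $0$ while no proper nonempty subsequence has sum $0$. Taking one variable for each character that occurs, we obtain an indecomposable monomial whose degree is the length of the sequence. So $\beta(G)$ is at least this length.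

For $G=C_p^r$ with $p$ prime, the character group is $\mathbb{F}_p^r$, with basis $e_1,\dots,e_r$. The stabilizer of a nonzero vector in a one-dimensional module is the kernel of the character, which has index $1$ or $p$. Hence $d(C_p^r)=p$.

\begin{proof}[Proof of Theorem~\ref{thm:limits}(a) and (b)]
(a) Let $G=C_p^2$. Its nontrivial cyclic subgroups are the $p+1$ subgroups of order $p$, and $\operatorname{Aut}(G)=\operatorname{GL}_2(p)$ permutes them transitively. So the only characteristic cyclic subgroup is $1$, of index $p^2$. Consider the sequence consisting of $e_1$ ($p-1$ times), $e_2$ ($p-1$ times) and $e_1+e_2$ (once). A subsequence with multiplicities $\alpha,\alpha'\le p-1$ and $\gamma\le1$ has sum $0$ if and only if $p$ divides $\alpha+\gamma$ and $\alpha'+\gamma$. For $\gamma=0$ this forces the empty subsequence, and for $\gamma=1$ the whole sequence. Hence $\beta(G)\ge2p-1$ and $n(G)\le p^2/(2p-1)$.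

If $c$ has the property in the Question, take $p=2$ and a field of characteristic other than $2$. Then $4\le n(G)^c\le(4/3)^c$, so $c\ge\ln4/\ln(4/3)>4.8$. For every $p$ we have $p^2/(2p-1)<p$, so the index $p^2$ exceeds $n(G)^2$, and $n(G)^2\ge n(G)^c$ for $c\le2$. Finally, Theorem~\ref{thm:stab} gives $\beta(G)\le1+p\ln p^2$, so $n(G)\ge p^2/(1+2p\ln p)$, which tends to infinity as $p$ runs through the primes different from the characteristic.

(b) Let $G=C_2^r$, so that $d(G)=2$. The condition $2^r(1-1/d)^D<1$ is weakest for $d=2$, where it reads $D\ge r+1$. Thus $\beta(G)\le r+1$. The sequence $e_1,\dots,e_r,e_1+\dots+e_r$ is a minimal zero-sum sequence: it has sum $0$, and any $r$ of its terms are linearly independent over $\mathbb{F}_2$. So $\beta(G)=r+1$.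
\end{proof}

\section{Symmetric and alternating groups}\label{sec:sym}

\subsection*{Two candidate stabilizers}
Let the characteristic of $F$ be $0$ or coprime to $k!$. For $k\ge5$ this is the same as admissibility of $A_k$, since $k!/2$ is even. Let $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ be a partition of $k$. Its \emph{diagram} is the set of boxes $(i,j)$ with $1\le j\le\lambda_i$, and the \emph{conjugate partition} $\lambda'$ has as its part $\lambda_j'$ the number of boxes in column $j$. The \emph{Young subgroup} $S_\lambda\cong\prod_iS_{\lambda_i}$ consists of the permutations that preserve each block of a partition of $\{1,\dots,k\}$ into blocks of sizes $\lambda_1,\lambda_2,\dots$. We use the following facts about the Specht modules $S^\lambda$ from James \cite{James}.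
\begin{enumerate}
\item[(S1)] The modules $S^\lambda$, for $\lambda$ a partition of $k$, are exactly the irreducible $FS_k$-modules.
\item[(S2)] $S^\lambda$ is a submodule of the permutation module $M^\lambda$ on the cosets of $S_\lambda$.
\item[(S3)] $S^\lambda\cong S^{\lambda'}\otimes\operatorname{sgn}$. (In the present semisimple situation Specht modules are self-dual.)
\end{enumerate}
We also use Frobenius reciprocity: for $H\le G$, an $FH$-module $W$ and an $FG$-module $U$, we have $\operatorname{Hom}_G(\operatorname{Ind}_H^GW,U)\cong\operatorname{Hom}_H(W,U|_H)$.

\begin{lemma}\label{lem:fixed}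
$S^\lambda$ contains a nonzero vector fixed by $S_\lambda$ and a nonzero vector fixed by $S_{\lambda'}\cap A_k$.
\end{lemma}

\begin{proof}
By (S2) and Maschke's theorem, $S^\lambda$ is a direct summand of $M^\lambda$, so there is a nonzero homomorphism $M^\lambda\to S^\lambda$. The module $M^\lambda$ is induced from the trivial module of $S_\lambda$, so by Frobenius reciprocity $S^\lambda$ has a nonzero vector fixed by $S_\lambda$. Apply this to $\lambda'$ and use (S3): the module $S^\lambda$ has a nonzero vector on which $S_{\lambda'}$ acts by the sign, and $S_{\lambda'}\cap A_k$ fixes it.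
\end{proof}

One candidate alone is not enough: for $\lambda=(1,\dots,1)$, the sign module, $S_\lambda$ is trivial while $S_{\lambda'}=S_k$. We need one of the two to be large for every $\lambda$. Fill the diagram with $1,\dots,k$. The permutations preserving each row form a copy of $S_\lambda$, those preserving each column form a copy of $S_{\lambda'}$, and the two groups intersect trivially. Hence $|S_\lambda||S_{\lambda'}|\le k!$, and for a square diagram, where $\lambda=\lambda'$, both groups have order at most $(k!)^{1/2}$. The next lemma says that the product is never much smaller than $k!$. Up to a factor $e^{2k}$, it is the product over all boxes of row length times column length, and a box for which this quantity is at most $t$ must lie under the hyperbola $ij\le t$, where there are few boxes.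

\begin{lemma}\label{lem:young}
For every partition $\lambda$ of $k$,
\[
\prod_i\lambda_i!\ \prod_j\lambda_j'!\ \ge\ k!\,\bigl(e^2(1+\ln k)\bigr)^{-k}.
\]
Consequently, $k!/|S_\mu|\le\delta_k$ for some $\mu\in\{\lambda,\lambda'\}$.
\end{lemma}

\begin{proof}
For a box $x=(i,j)$ put $t(x)=\lambda_i\lambda_j'$. Row $i$ contributes the factor $\lambda_i$ once for each of its $\lambda_i$ boxes, and the same holds for columns. Since $m^m/m!$ is one term of the series for $e^m$, we have $m^m\le e^mm!$, and so
\[
\prod_xt(x)=\prod_i\lambda_i^{\lambda_i}\prod_j{\lambda_j'}^{\lambda_j'}\le e^{2k}\prod_i\lambda_i!\prod_j\lambda_j'! .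
\]
It remains to show that $\prod_xt(x)\ge k!/(1+\ln k)^k$. From $j\le\lambda_i$ and $i\le\lambda_j'$ we get $ij\le t(x)$. So for an integer $t\ge1$ the number of boxes with $t(x)\le t$ is at most the number of pairs of positive integers with $ij\le t$, which is $\sum_{i=1}^t\lfloor t/i\rfloor\le t(1+\ln t)$. Order the values $t(x)$ as $t_1\le\dots\le t_k$. At least $s$ boxes have $t(x)\le t_s$, so $s\le t_s(1+\ln t_s)$. If $t_s\le s$, then $\ln t_s\le\ln k$ and $t_s\ge s/(1+\ln k)$. If $t_s>s$, this inequality holds as well. Multiplying over $s=1,\dots,k$ gives the claim.

The smaller of $k!/|S_\lambda|$ and $k!/|S_{\lambda'}|$ is at most their geometric mean $k!/(|S_\lambda||S_{\lambda'}|)^{1/2}$, which is at most $(k!)^{1/2}e^k(1+\ln k)^{k/2}=\delta_k$.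
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
Given $\lambda$, choose $\mu$ as in Lemma~\ref{lem:young} and put $\Sigma=S_\mu\cap A_k$, so that $|\Sigma|\ge|S_\mu|/2$. By Lemma~\ref{lem:fixed}, whether $\mu=\lambda$ or $\mu=\lambda'$, there is a vector $0\ne y\in S^\lambda$ fixed by $\Sigma$.

\emph{The group $S_k$.} We have $|S_k:\Sigma|\le2\,k!/|S_\mu|\le2\delta_k$. By (S1), $d(S_k)\le2\delta_k$.

\emph{The group $A_k$, $k\ge5$.} Let $W$ be an irreducible $FA_k$-module. The induced module $\operatorname{Ind}_{A_k}^{S_k}W$ has some $S^\lambda$ as a quotient, so by Frobenius reciprocity $W$ is a submodule of $S^\lambda|_{A_k}$. Let $s$ be an odd permutation. Since $A_k$ is normal, $sW$ is an $A_k$-submodule, and since $s^2\in A_k$, the subspace $W+sW$ is stable under $s$. So $W+sW=S^\lambda$. The intersection $W\cap sW$ is an $A_k$-submodule of $W$, so either $S^\lambda=W$ or $S^\lambda=W\oplus sW$. In the first case $y\in W$. In the second, write $y=y_1+y_2$ with $y_1\in W$ and $y_2\in sW$; both components are fixed by $\Sigma$, because $\Sigma\le A_k$ preserves the decomposition. Either $y_1\ne0$, or $s^{-1}y_2$ is a nonzero vector of $W$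 fixed by $s^{-1}\Sigma s\le A_k$. In all cases $W$ has a nonzero vector whose stabilizer has index at most $|A_k|/|\Sigma|\le k!/|S_\mu|\le\delta_k$.

\emph{The Noether numbers.} Theorem~\ref{thm:stab} gives the stated bounds. Put $L=\ln k!$, so that $k(\ln k-1)\le L\le k\ln k$. Since $\ln\delta_k=\frac12L+k\bigl(1+\frac12\ln(1+\ln k)\bigr)$ and $k\ln\ln k=o(L)$, both bounds are $(k!)^{1/2+o(1)}$.

\emph{The range $k\ge1025$.} Since $\delta_k\ln2\ge1$, we have $\beta(A_k)\le1+\delta_k(L-\ln2)\le\delta_kL\le\delta_kk^2$, and so
\[
\ln\beta(A_k)\le\tfrac12L+k\bigl(1+\tfrac12\ln(1+\ln k)\bigr)+2\ln k .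
\]
The middle term equals $k(\ln k-1)\,h(\ln k)\le L\,h(\ln k)$, where $h(u)=\bigl(1+\frac12\ln(1+u)\bigr)/(u-1)$. For $u>1$ the derivative of $h$ has the sign of $\frac{u-1}{2(1+u)}-\bigl(1+\frac12\ln(1+u)\bigr)$, which is less than $\frac12-1$, so $h$ is decreasing. We have $\ln k>10\ln2>6.93$, and $\ln7.93<2.071$ gives $h(6.93)<2.0355/5.93<0.344$. So the middle term is at most $0.344L$. For the last term, $\ln k\ge3$ gives $2\ln k\le3(\ln k-1)\le3L/k\le0.003L$. Hence $\ln\beta(A_k)\le0.847L$. Since $L\ge1025\cdot5.93>6000$, we have $\ln|A_k|=L-\ln2\ge0.9998L$, and therefore $\ln\beta(A_k)\le0.85\ln|A_k|$. Thus $n(A_k)\ge|A_k|^{0.15}\ge|A_k|^{1/7}$.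
\end{proof}

The loss of a square root is not caused by the choice of Young subgroups. It is forced by the dimensions of the irreducible modules.

\begin{proof}[Proof of Theorem~\ref{thm:limits}(c)]
The orbit of a nonzero vector spans an irreducible module $W$, so it has at least $\dim W$ elements, and $d(S_k)\ge\max_W\dim W$. The squares of the dimensions of the irreducible modules sum to $k!$. Their number is the number of partitions of $k$, which is at most the number $2^{k-1}$ of ordered ways to write $k$ as a sum of positive integers. Hence $d(S_k)\ge(k!/2^k)^{1/2}=(k!)^{1/2-o(1)}$, and the upper bound is in Theorem~\ref{thm:sym}. If $k\ge2$, $d\ge d(S_k)$ and $k!\,(1-1/d)^D<1$, then Bernoulli's inequality gives $1-D/d\le(1-1/d)^D<\frac12$, so $D>d/2\ge(k!)^{1/2-o(1)}$.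
\end{proof}

\section{Simple groups}\label{sec:simple}

For a nonabelian simple group $S$ the Question asks for an inequality $|S|\le n(S)^a$. Theorem~\ref{thm:sym} supplies it for the large alternating groups. The remaining simple groups can be handled in two ways.

\begin{proposition}\label{prop:simple}
Let $S$ be a nonabelian finite simple group.
\begin{enumerate}
\item[(a)] $|S|\le n(S)^{100}$, by Theorems~\ref{thm:HMP}(i) and~\ref{thm:sym}.
\item[(b)] $|S|\le n(S)^{40}$, by Theorems~\ref{thm:HMP}(iv), \ref{thm:stab} and~\ref{thm:sym}.
\end{enumerate}
\end{proposition}

\begin{proof}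
If $S\cong A_k$ with $k\ge1025$, then $|S|\le n(S)^7$ by Theorem~\ref{thm:sym}, and both parts follow since $n(S)\ge1$. Assume from now on that $S$ is not of this form.

(a) Theorem~\ref{thm:HMP}(i) applies with $\kappa=2^{10}$ and gives a characteristic cyclic subgroup of index at most $n(S)^{100}$. It is a proper normal subgroup of $S$, hence trivial.

(b) By the classification of finite simple groups, $S$ is of Lie type, sporadic, or alternating. In the first two cases Theorem~\ref{thm:HMP}(iv) gives $n(S)\ge|S|^{1/40}$. Let $S=A_k$ with $5\le k\le1024$. In this range the factor $e^k(1+\ln k)^{k/2}$ in $\delta_k$ is too costly, but $\log_2k\le10$, so the exponential bound from an elementary abelian subgroup suffices. Put $m=\lfloor k/4\rfloor$, so that $k\le4m+3$. Klein four-groups on $m$ disjoint $4$-element sets generate a subgroup $E\cong C_2^{2m}$ of $A_k$. By Lemma~\ref{lem:sub}(a) and Theorem~\ref{thm:limits}(b),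
\[
n(A_k)\ge n(E)=\frac{4^m}{2m+1}.
\]
We show that the $40$th power of the right side is at least $|A_k|$.

If $5\le k\le7$, then $m=1$. Since $(4/3)^5=1024/243>4$, we get $(4/3)^{40}>4^8=65536>2520=|A_7|$.

If $8\le k\le15$, then $m\in\{2,3\}$ and $n(A_k)\ge\min(16/5,\,64/7)=16/5$. Since $(16/5)^2>8$, we get $(16/5)^{40}>8^{20}=16^{15}>k!$.

If $16\le k\le1024$, then $m\ge4$. We have $(2m+1)^4\le2^{4m-3}$: for $m=4$ this reads $6561\le8192$, and when $m$ increases by $1$ the left side is multiplied by at most $(11/9)^4<16$ and the right side by $16$. Therefore
\[
\Bigl(\frac{4^m}{2m+1}\Bigr)^{40}\ge 2^{80m-10(4m-3)}=2^{10(4m+3)}\ge1024^{\,k}\ge k^k\ge k! .\qedhere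
\]
\end{proof}

\section{From simple groups to all finite groups}\label{sec:reduction}

Lemma~\ref{lem:sub}(b) shows that $n(G)$ is at least the product of the Noether indices of the composition factors of $G$. This is not enough, because cyclic composition factors have index $1$ and contribute nothing. Those inside the solvable radical $N$ are handled by Theorem~\ref{thm:HMP}(ii). Those above it must be paid for by the socle $T=S_1\times\dots\times S_t$ of $G/N$. The part of $G/N$ that normalizes each $S_i$ has order at most $|T|^2$. The part $P$ that permutes the $S_i$ can be larger than any fixed power of $|T|$: for the wreath product $A_5\wr S_t$ we have $|T|=60^t$ and $|P|=t!$. Here induction helps. It shows that $P$ has a cyclic subgroup of index at most $n(P)^c$, and cyclic groups of permutations of $t$ points have order only exponential in $t$.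

\begin{proposition}\label{prop:reduction}
Let $a\ge5$ be real, suppose that $|S|\le n(S)^a$ for every admissible nonabelian simple group $S$, and put $c=2.1a$. Then every admissible group $G$ with solvable radical $N$ satisfies $|G/N|\le n(G/N)^c$ and has a characteristic cyclic subgroup of index at most $n(N)^{10}\,n(G/N)^c\le n(G)^c$.
\end{proposition}

\begin{proof}
The second assertion for $G$ follows from the first. Indeed, by Theorem~\ref{thm:HMP}(ii), $N$ has a characteristic cyclic subgroup $C$ with $|N:C|\le n(N)^{10}$. Since $N$ is characteristic in $G$, so is $C$. Then $|G:C|=|N:C|\,|G/N|\le n(N)^{10}n(G/N)^c$, and this is at most $n(G)^c$ by Lemma~\ref{lem:sub}(b), because $c\ge10$ and $n(N)\ge1$.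

We prove the first assertion by induction on $|G|$, and may assume both assertions for admissible groups of smaller order. If $G$ is solvable, then $G/N=1$ and $n(1)=1$. So let $\bar G=G/N\ne1$.

\emph{Structure of $\bar G$.} The preimage in $G$ of a solvable normal subgroup of $\bar G$ is solvable and normal, so $\bar G$ has no nontrivial solvable normal subgroup. Recall that a minimal normal subgroup of a finite group is a direct product of isomorphic simple groups; in $\bar G$ these are nonabelian. The socle $T$, the subgroup generated by the minimal normal subgroups of $\bar G$, is a direct product of some of them. Hence $T=S_1\times\dots\times S_t$ with all $S_i$ nonabelian simple, and $Z(T)=1$. The centralizer $C_{\bar G}(T)$ is normal in $\bar G$. If it were nontrivial, it would contain a minimal normal subgroup of $\bar G$, which would lie in $T\cap C_{\bar G}(T)=Z(T)=1$. So $C_{\bar G}(T)=1$. The $S_i$ are exactly the minimal normal subgroups of $T$, so $\bar G$ permutes them by conjugation. Let $K$ be the kernel of this action. Then $T\le K$, and $P=\bar G/K$ is a group of permutations of $t$ points.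

\emph{The order of $K$.} Conjugation maps $K$ to $\prod_i\operatorname{Aut}(S_i)$ with kernel contained in $C_{\bar G}(T)=1$. Finite simple groups are generated by two elements \cite{AG}, and an automorphism is determined by the images of two generators. So $|\operatorname{Aut}(S_i)|\le|S_i|^2$ and $|K|\le|T|^2$.

\emph{The order of $P$.} Since $K\ne1$, we have $|P|<|G|$, and by induction $P$ has a cyclic subgroup $Z$ with $|P:Z|\le n(P)^c$. Every positive integer $\ell$ satisfies $\ell\le3^{\ell/3}$: for $\ell=1,2,3$ this says $1\le3$, $8\le9$, $27\le27$ after cubing, and for $\ell\ge3$ we have $(\ell+1)/\ell\le4/3<3^{1/3}$. A permutation of $t$ points with cycle lengths $\ell_1,\ell_2,\dots$ has order at most $\prod_i\ell_i\le3^{t/3}$. A nonabelian simple group has order at least $60$, so $|T|\ge60^t$, and $3^{1/3}<60^{1/10}$ because $3^{10}=59049<60^3$. Hence $|Z|\le|T|^{1/10}$ and $|P|\le|T|^{1/10}n(P)^c$.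

\emph{Conclusion.} By hypothesis and repeated use of Lemma~\ref{lem:sub}(b), $|T|\le\prod_in(S_i)^a\le n(T)^a$. The same part of the lemma gives $n(K)\ge n(T)\,n(K/T)\ge n(T)$ and $n(\bar G)\ge n(K)\,n(P)$. Therefore
\[
|\bar G|=|K|\,|P|\le|T|^{2.1}n(P)^c\le n(T)^{2.1a}n(P)^c\le\bigl(n(K)\,n(P)\bigr)^c\le n(\bar G)^c .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For (a), apply Proposition~\ref{prop:reduction} with $a=100$, which Proposition~\ref{prop:simple}(a) allows; then $c=210$. For (b), apply it with $a=40$, which Proposition~\ref{prop:simple}(b) allows; then $c=84$.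
\end{proof}

\begin{thebibliography}{9}

\bibitem{AG}
Aschbacher and Guralnick, J. Algebra 90 (1984).

\bibitem{HMP}
P\'al Heged\H{u}s, Attila Mar\'oti, L\'aszl\'o Pyber, \emph{Finite groups with large Noether number are almost cyclic}, Ann. Inst. Fourier; arXiv:1706.08290 (2017).

\bibitem{James}
James, \emph{The Representation Theory of the Symmetric Groups}, LNM 682.

\end{thebibliography}
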